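# Large alternating quotients of an amalgamated product of two finite groups

## A first guess, tested on $\mathbb Z/2*\mathbb Z/2$, $\mathbb Z/2*\mathbb Z/3$ and $\mathbb Z/4*_{\mathbb Z/2}\mathbb Z/6$

Take two finite groups $A$ and $B$ with a common subgroup $C$, and form the amalgamated free product $G=A*_CB$: the group generated by $A$ and $B$ with no relations except those of $A$, those of $B$, and the identification of the two copies of $C$. A homomorphism from $G$ to a group $H$ is the same thing as a pair of homomorphisms $A\to H$, $B\to H$ that agree on $C$. Since so few relations are imposed, the answer one would first guess to "which alternating groups are quotients of $G$?" is: *all large ones, and with $A$ and $B$ embedded.* Let us test this.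

*$G=\mathbb Z/2*\mathbb Z/2$.* Every quotient is generated by two elements of order at most $2$, so it is trivial, of order $2$, or dihedral of order at least $4$ (the Klein four-group counts as dihedral of order $4$). No $A_n$ with $n\ge 4$ is of this kind. The guess fails, so we need a condition on the indices. We shall ask that $[A:C]\ge 2$ and $[B:C]\ge 3$.

*$G=\mathbb Z/2*\mathbb Z/3$.* The group $A_3$ has no involution, so $\mathbb Z/2$ cannot embed in it; small $n$ must be excused. For $n=4$ take $(1\,2)(3\,4)$ and $(1\,2\,3)$. They generate a transitive group, so its order is divisible by $4$ and by $3$, and it is $A_4$. For $n=5$ take $(1\,2)(3\,4)$ and $(1\,3\,5)$. The group is transitive, so its order is divisible by $5$, $2$ and $3$; a subgroup of order $30$ would have index $2$ in the simple group $A_5$, so the group is $A_5$. Here the guess looks right.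

*$G=\mathbb Z/4*_{\mathbb Z/2}\mathbb Z/6$.* Now $C$ is central in $A$ and in $B$, hence in $G$. A surjection $G\to A_n$ with $n\ge4$ sends $C$ into the center of $A_n$, which is trivial. So $A$ and $B$ never embed, and the guess fails again. What is in the way is a normal subgroup of $G$ contained in $C$.

**Definition (core).** The *core* $K$ of $C$ in $G$ is the largest normal subgroup of $G$ contained in $C$. Since $A$ and $B$ generate $G$, it is the largest subgroup of $C$ that is normal in both $A$ and $B$.

In the last example $K=C=\mathbb Z/2$. For an example with $C\ne1=K$, let $A$ be a Klein four-group, $B=S_3$, and $C$ of order $2$ in both: $C$ is not normal in $S_3$, so $K=1$. Inside $A_5$ take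
$$A=\langle (1\,2)(3\,4),(1\,3)(2\,4)\rangle,\qquad B=\langle (1\,2\,5),(1\,2)(3\,4)\rangle .$$
The involution $(1\,2)(3\,4)$ inverts $(1\,2\,5)$, so $B\cong S_3$. The group generated is transitive on $5$ points and its order is divisible by $5$, $4$ and $3$, so it is $A_5$. Both $A$ and $B$ embed.

So the guess has to be corrected in two places: the indices, and $A/K,B/K$ instead of $A,B$. The corrected statement is a question in Pablo Spiga and Binzhou Xia, "Constructing infinitely many half-arc-transitive covers of tetravalent graphs", arXiv:1912.10695 (2019): do all but finitely many alternating groups occur as images of $G$ under homomorphisms that take $A$ and $B$ to subgroups isomorphic to $A/K$ and $B/K$? The answer is yes.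

**Theorem 1.** *Let $A,B$ be finite, $C\le A\cap B$, $[A:C]\ge2$, $[B:C]\ge3$, $G=A*_CB$, and let $K$ be the core of $C$ in $G$. Then for all but finitely many $n$ there is a surjective homomorphism $\theta:G\to A_n$ with $\ker\theta\cap A=\ker\theta\cap B=K$. In particular $\theta(A)\cong A/K$ and $\theta(B)\cong B/K$.*

**Theorem 2.** *Let $A,B,C,K,G$ be as in Theorem 1, and let $\Sigma$ be any finite subset of $G\setminus K$. For all but finitely many $n$ there is a surjection $\theta:G\to A_n$ with $K\le\ker\theta$ and $\Sigma\cap\ker\theta=\emptyset$. Consequently, for every infinite set $I$ of positive integers, $G/K$ is residually $\{A_n:n\in I\}$. Moreover, if $n\ge5$ and $n!/2>|K|$, then every surjection $G\to A_n$ kills $K$; so for such $n$ the images of $A$ and $B$ can never be larger than $A/K$ and $B/K$.*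

("Residually $\{A_n:n\in I\}$" means: every nontrivial element survives in some quotient isomorphic to $A_n$ with $n\in I$.)

**Theorem 3.** *Let $A,B$ be finite with common subgroup $C$, and $[A:C]\le[B:C]$. The conclusion of the question (all but finitely many $A_n$ occur as images, with $A,B$ mapping to copies of $A/K,B/K$) holds if and only if $[A:C]\ge2$ and $[B:C]\ge3$.*

**Reduction to $K=1$.** *This step removes the core.* The map $G\to(A/K)*_{C/K}(B/K)$ kills $K$. Conversely the maps $A/K\to G/K$ and $B/K\to G/K$ agree on $C/K$, so they define a map back, and the two are inverse to each other on generators. Hence $G/K\cong (A/K)*_{C/K}(B/K)$. The indices are unchanged. If $M/K\le C/K$ is normal in $G/K$, then $M\le C$ is normal in $G$, so $M\le K$; the new core is trivial. If Theorem 1 holds for $G/K$, we get $\theta:G\to G/K\to A_n$ that is injective on $A/K$ and $B/K$, which is Theorem 1 for $G$. So *until the proof of Theorem 2 we assume $K=1$*, and we look for surjections $G\to A_n$ injective on $A$ and on $B$.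

## Normal forms, the Bass–Serre tree, and a free subgroup of finite index

Four textbook facts will be used.

*Normal forms.* In $G$ we have $A\cap B=C$. If $g=x_1\cdots x_\ell$ with $\ell\ge1$ and the $x_i$ taken alternately from $A\setminus C$ and $B\setminus C$, then $\ell$ depends only on $g$, and $g\notin C$. We call $\ell$ the length of $g$; elements of $C$ have length $0$. For instance, if $a\in A\setminus C$, $b\in B\setminus C$ and $w=ab$, then $w^j$ has length $2|j|$.

*The tree.* The graph $T$ with vertex set $G/A\sqcup G/B$ and edge set $G/C$, where $gC$ joins $gA$ to $gB$, is a tree. The group $G$ acts on it by left multiplication, preserving the two types of vertices. Vertex stabilizers are the conjugates of $A$ and $B$. A subgroup acting freely on $T$ is free; it is the fundamental group of the quotient graph. A finite subgroup fixes a vertex, so it lies in a conjugate of $A$ or $B$.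

*Dietzmann's lemma.* A finite set of elements of finite order that is closed under conjugation generates a finite normal subgroup.

*M. Hall (1949).* A finitely generated subgroup of a free group is an intersection of subgroups of finite index.

**Lemma 4.** *$G$ has a normal free subgroup $\Phi$ of finite index that meets every conjugate of $A$ and of $B$ trivially. In particular $G$ is residually finite.*

*Proof.* Let $\Omega$ be a set of size $|A||B|$. Give it a free $A$-action and a free $B$-action. Restricted to $C$, both are free with $|A||B|/|C|$ orbits, so they are isomorphic as $C$-sets, and after relabeling one of them they agree on $C$. This defines $G\to\mathrm{Sym}(\Omega)$, injective on $A$ and on $B$. Let $\Phi$ be the kernel. It is normal of finite index and meets $A$ and $B$, hence all their conjugates, trivially. So it acts freely on the vertices of $T$, hence freely on $T$ (types are preserved, so no edge is inverted), and is free. Free groups are residually finite, and a subgroup of finite index in $\Phi$ has finite index in $G$. $\square$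

We shall also use the inequality
$$\frac1{|C|}-\frac1{|A|}-\frac1{|B|}=\frac1{|C|}\Big(1-\frac1{[A:C]}-\frac1{[B:C]}\Big)\ \ge\ \frac1{|C|}\Big(1-\frac12-\frac13\Big)=\frac1{6|C|}. \tag{1}$$
This is where the hypothesis on the indices is used.

## The orbit graph of a $G$-set

Actions on sets are on the right, and permutations are composed from left to right. Graphs may have multiple edges. A cycle in a graph is a simple closed path; two parallel edges form a cycle of length $2$.

**Definition (orbit graph).** For a $G$-set $X$, let $\mathcal G(X)$ be the bipartite graph whose vertices are the $A$-orbits and the $B$-orbits on $X$, and whose edges are the $C$-orbits; the edge $Z$ joins $ZA$ to $ZB$.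

*Example.* Let $G=\mathbb Z/2*\mathbb Z/3$ act on $\{1,2,3\}$ by $(1\,2)$ and $(1\,2\,3)$. Here $C=1$, so edges are points. The $A$-vertices are $\{1,2\}$ and $\{3\}$, the only $B$-vertex is $\{1,2,3\}$; the edges $1,2$ are parallel, and the edge $3$ is pendant.

**Lemma 5.** *(i) $X\neq\emptyset$ is transitive if and only if $\mathcal G(X)$ is connected. (ii) Let $\Delta$ be a finite quotient of $G$ in which $A,B$ embed, with images $\bar A,\bar B,\bar C$. For the right regular action, $\mathcal G(\Delta)$ has vertices $g\bar A,g\bar B$ and edges $g\bar C$; it is connected, $\Delta$ acts on it by left multiplication, preserving vertex types and transitively on edges, and every edge lies on a cycle.*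

*Proof.* (i) Adjacent vertices lie in the same $G$-orbit, so a connected component lies in one orbit. Conversely, $x$ and $xh$ with $h\in A\cup B$ lie in a common $A$- or $B$-orbit, so the vertices $xA,xB,xhA,xhB$ are in one component; since $A\cup B$ generates $G$, an orbit gives one component. (ii) The description and the action are clear, and connectedness is (i). The vertices $g\bar A$ and $g\bar B$ have degrees $[A:C]\ge2$ and $[B:C]\ge3$. A finite graph with all degrees at least $2$ contains a cycle, and by edge-transitivity every edge lies on one. $\square$

## Chains of copies, and why the plain chain has no cycle of prime length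

Fix once and for all $a\in A\setminus C$ and $b\in B\setminus C$, and put $w=ab$.

The tool for recognizing $A_n$ is Jordan's theorem (Wielandt, *Finite Permutation Groups*, Thm 13.9): a primitive group of degree $n$ containing a cycle of prime length $p\le n-3$ contains $A_n$. So we want transitive $G$-sets of every large size in which some element has, after taking a power, just one nontrivial cycle, of prime length.

A sensible start is to take one finite transitive $G$-set $P$ on which $A$ and $B$ are faithful, and $k$ disjoint copies $P_1,\dots,P_k$. They must be glued together. If $\sigma$ is a permutation of the union that commutes with the action of $C$, we may keep the action of $B$ and conjugate the action of $A$ by $\sigma$; the two still agree on $C$, so $G$ acts again. If $\sigma$ is to move few points, these must be fixed by $C$: a transposition of two points in different copies commutes with $C$ only if $C$ preserves this pair of points, and as $C$ preserves the copies, it fixes both points. Conversely, a permutation that only moves points fixed by $C$ commutes with $C$.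

So let $y\in P$ be fixed by $C$, let $y_i\in P_i$ be its copy, and try $\sigma_0=(y_1\,y_2\cdots y_k)$. How does $w$ act now? The new permutation is $xw'=x\sigma_0^{-1}a\sigma_0b$. Let $u_i=y_ia^{-1}$, and assume $ya\ne y$. Reading off the formula, with indices mod $k$:
$$u_iw'=y_{i+1}b,\qquad y_iw'=y_{i-1}w,\qquad xw'=xw\ \text{ for all other }x\in P_i. \tag{2}$$
(For $u_i$: $\sigma_0^{-1}$ fixes it, $a$ takes it to $y_i$. For $y_i$: $\sigma_0^{-1}$ takes it to $y_{i-1}$, and $y_{i-1}a\ne y_{i-1}$ is fixed by $\sigma_0$.) Let $D=y\langle w\rangle$ and $E=yb\langle w\rangle$ be the cycles of $w$ on $P$ through $y$ and $yb$, of lengths $e$ and $f$. Note that $u=ya^{-1}$ has $uw=yb$, so $u$ is the point of $E$ just before $yb$.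

*If $D=E$*, there is no long cycle at all. In $w$ this cycle reads $yw\to\dots\to u\to yb\to\dots\to y\to yw$ (here $u\neq y$), and (2) gives
$$u_i\to y_{i+1}b\to\dots\to y_{i+1}\to y_iw\to\dots\to u_i,$$
a cycle of length $|D|$ for each $i$.

*If $D\cap E=\emptyset$*, then (2) joins $E_1,E_2,\dots,E_k$ into one cycle of length $kf$, and $D_k,\dots,D_1$ into one cycle of length $ke$. These are long, but they are multiples of $k$: if $e,f\ge2$ and $k\ge 2$, neither is prime. This is where the plain chain stops working.

The remedy is one extra point $*_0$, fixed by $G$, put into the cycle: $\sigma=(y_1\cdots y_k\,*_0)$. We shall see that it opens both long cycles and joins them through $*_0$, so that the length becomes $k(e+f)+1$, which can be prime. To reach all residues of $n$, more extra points must be absorbed without changing this length; for this we use a second point $y'\in P$, away from $D$ and $E$. Here is the list of what is needed.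

**Definition (good link).** A *good link* is a finite $G$-set $P$ with two points $y,y'$ such that

1. $A$ and $B$ act faithfully on $P$;
2. $y$ and $y'$ are fixed by $C$;
3. $ya\ne y$;
4. the sets $D=y\langle w\rangle$ and $E=yb\langle w\rangle$ are disjoint;
5. $y'$ and $y'b$ do not lie in $D\cup E$;
6. the graph $\mathcal G(P)-\{y,y'\}$, with the two edges $\{y\}$, $\{y'\}$ removed and all vertices kept, is connected.

We write $d=|P|$, $e=|D|$, $f=|E|$, $m=e+f$. By 4 and 5, $d\ge m+1$ and $y'\neq y$.

*Example.* Let $G=\mathbb Z/2*\mathbb Z/3$, with generators $a,b$, act regularly on $P=A_4$ through $a=(1\,2)(3\,4)$, $b=(1\,2\,3)$, and let $y=1$. Elements outside the four-group $V_4$ have order $3$, so $w=ab$ has order $3$ and $bab=ab^{-1}a$. Then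
$$D=\{1,\,ab,\,b^{-1}a\},\quad E=\{b,\,ab^{-1}a,\,a\},\quad (D\cup E)b^{-1}=\{b^{-1},\,a,\,aba,\,1,\,ba,\,ab^{-1}\}.$$
The elements $b,ab,ba,aba$ are the four elements of $bV_4$, and $b^{-1},ab^{-1},b^{-1}a,ab^{-1}a$ those of $b^{-1}V_4$. So $D\cap E=\emptyset$, and the two elements outside $(D\cup E)\cup(D\cup E)b^{-1}$ are $bab^{-1}$ and $b^{-1}ab$. Take $y'=bab^{-1}$; conditions 1–5 hold. The graph $\mathcal G(A_4)$ has four $B$-vertices of degree $3$ and six $A$-vertices $\{g,ga\}$ of degree $2$. The $B$-vertex $\langle b\rangle$ is linked through $A$-vertices to $a\langle b\rangle,ba\langle b\rangle,b^{-1}a\langle b\rangle$, and these are the three other cosets, since $\langle b\rangle$ permutes the three nontrivial cosets transitively. So $\mathcal G(A_4)$ is the complete graph $K_4$ with a new vertex in the middle of each edge. The edges $y$ and $y'$ are halves of two different edges of $K_4$, because $y'\neq 1,a$. The graph $K_4$ minus two edges is connected, and the two middle vertices concerned still hang on by their other halves. So condition 6 holds, and this is a good link with $d=12$, $e=f=3$, $m=6$.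

## From one good link to every large alternating group

**Proposition 6.** *Suppose that $G$ has a good link $P$. Then for all large $n$ there is a surjective homomorphism $G\to A_n$ that is injective on $A$ and on $B$.*

The proof takes seven steps. Let $k\ge4$ be even and $0\le t\le k$. Put
$$X=P_1\sqcup\dots\sqcup P_k\sqcup\{*_0,*_1,\dots,*_t\},\qquad n=|X|=kd+t+1,$$
where the $P_i$ are copies of $P$, with $y_i,y_i',D_i,E_i$ the copies of $y,y',D,E$, and $G$ fixes every $*_j$. Let
$$\sigma=(y_1\,y_2\,\cdots\,y_k\,*_0)\prod_{i=1}^t(y_i'\,*_i).$$

**Step 1: the new action.** *We check that conjugating $A$ by $\sigma$ defines a $G$-action.* All points moved by $\sigma$ are fixed by $C$. Let $c\in C$. If $x$ is moved by $\sigma$, so is $x\sigma$, and $xc\sigma=x\sigma=x\sigma c$. If $x$ is not moved, then neither is $xc$ (a moved point is fixed by $c^{-1}$, so $xc$ moved would give $x=xc$), and $xc\sigma=xc=x\sigma c$. So $\sigma$ commutes with $C$. Hence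
$$x\circ h=xh\quad(h\in B),\qquad x\circ h=x\sigma^{-1}h\sigma\quad(h\in A)$$
are actions of $B$ and $A$ on $X$ that agree on $C$, and they define an action $\circ$ of $G$. Let $H$ be the image of $G$ in $\mathrm{Sym}(X)$.

**Step 2: $A$ and $B$ are faithful, and $H\le\mathrm{Alt}(X)$.** *This is why $k$ is even.* The $A$-set and the $B$-set $(X,\circ)$ are isomorphic to the old ones, so they are faithful by 1. The sign of an element of $A\cup B$ on $X$ is the $k$-th power of its sign on $P$, that is, $1$; conjugation by $\sigma$ does not change it. As $A\cup B$ generates $G$, $H\le\mathrm{Alt}(X)$.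

**Step 3: $H$ is transitive.** *This is what condition 6 is for.* The $A$-orbit of $x$ for $\circ$ is $(x\sigma^{-1}A)\sigma$; call it by the name $x\sigma^{-1}A$ of an old $A$-orbit. The $B$-orbits and the $C$-orbits are the old ones. So in $\mathcal G(X,\circ)$ the edge $Z$ joins the $B$-vertex $ZB$ to the $A$-vertex $Z\sigma^{-1}A$. A $C$-orbit in $P_i$ other than $\{y_i\},\{y_i'\}$ contains no point moved by $\sigma$, so its edge is where it was in $\mathcal G(P_i)$. Thus $\mathcal G(X,\circ)$ contains the connected graphs $\mathcal G(P_i)-\{y_i,y_i'\}$, with all vertices of $\mathcal G(P_i)$. The edge $y_{i+1}$ joins $y_{i+1}B$ to $y_iA$ for $1\le i<k$, so all these parts are connected together. The remaining vertices are the $A$-vertices and the $B$-vertices $\{*_j\}$. The edge $*_0$ joins the $B$-vertex $\{*_0\}$ to $y_kA$, and the edge $y_1$ joins $y_1B$ to the $A$-vertex $\{*_0\}$. For $1\le i\le t$ the edge $*_i$ joins the $B$-vertex $\{*_i\}$ to $y_i'A$, and the edge $y_i'$ joins $y_i'B$ to the $A$-vertex $\{*_i\}$. So the graph is connected, and Lemma 5(i) applies.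

**Step 4: one cycle of length $km+1$.** *We follow $w'$, the permutation $xw'=x\sigma^{-1}a\sigma b$ induced by $w$ under $\circ$.* Put $u_i=y_ia^{-1}$ and $z_i=y_ia$.

- $\sigma$ fixes $u_i$: we have $u_iw=y_ib$, so $u_i\in E_i$, while $y_i\in D_i$ and $y_i'\notin E_i$ by 4 and 5.
- $\sigma$ fixes $z_i$: $z_i\ne y_i$ by 3, and $z_i\ne y_i'$ because $z_ib=y_iw\in D_i$ while $y_i'b\notin D_i$ by 5.
- If $x\in D_i\cup E_i$ and $x\ne y_i,u_i$, then $xw'=xw$. Indeed $x\neq y_i'$ by 5, so $\sigma$ fixes $x$. Also $xa\neq y_i$ as $x\neq u_i$, and $xa\ne y_i'$, since otherwise $y_i'b=xw\in D_i\cup E_i$. So $\sigma$ fixes $xa$, too.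
- $u_iw'=y_i\sigma b=y_{i+1}b$ for $i<k$, and $u_kw'=y_k\sigma b=*_0b=*_0$.
- $*_0w'=y_ka\sigma b=z_kb=y_kw$.
- $y_iw'=y_{i-1}a\sigma b=z_{i-1}b=y_{i-1}w$ for $i\ge2$, and $y_1w'=*_0a\sigma b=*_0\sigma b=y_1b$.

In $w$, the cycle $E_i$ runs from $y_ib$ to $u_i$, and $D_i$ runs from $y_iw$ to $y_i$ (one point each if $f=1$, respectively $e=1$). Hence $w'$ has the cycle
$$\underbrace{y_1b\to\dots\to u_1}_{E_1}\to\cdots\to\underbrace{y_kb\to\dots\to u_k}_{E_k}\to *_0\to\underbrace{y_kw\to\dots\to y_k}_{D_k}\to\cdots\to\underbrace{y_1w\to\dots\to y_1}_{D_1}\to y_1b .$$
Its support is $S=\{*_0\}\cup\bigcup_i(D_i\cup E_i)$, and its length is $p:=km+1$.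

**Step 5: all other cycles of $w'$ have length at most $d+1$.** *This will let us isolate the long cycle by taking a power.* Put $Q_i=P_i\cup\{*_i\}$ for $1\le i\le t$ and $Q_i=P_i$ for $t<i\le k$. These sets partition $X\setminus\{*_0\}$ and are invariant under the old action. Let $x\in Q_i\setminus S$. Then $x\ne y_i$, so $x\sigma^{-1}\in Q_i$ and $x\sigma^{-1}a\in Q_i$. Moreover $x\sigma^{-1}a\ne y_i$: otherwise $x\sigma^{-1}=u_i$ and $x=u_i\sigma=u_i\in S$. Among the points of $Q_i$, only $y_i$ can be sent outside $Q_i$ by $\sigma$; so $x\sigma^{-1}a\sigma\in Q_i$ and $xw'\in Q_i$. Also $xw'\notin S$, because $S$ is $w'$-invariant. So every cycle outside $S$ lies in some $Q_i$.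

**Step 6: if $p=km+1$ is prime and $p>d+1$, then $H=\mathrm{Alt}(X)$.** *We check primitivity and apply Jordan's theorem.* Let $g=(w')^{(d+1)!}$. By Step 5, and since $p\nmid(d+1)!$, it is a $p$-cycle with support $S$. Recall that a block for the transitive group $H$ is a subset $\Delta$ such that each $\Delta h$, $h\in H$, equals $\Delta$ or is disjoint from it; $H$ is primitive if no block has $1<|\Delta|<n$. Suppose $\Delta$ is a block with $1<|\Delta|<n$. Replacing it by a translate, we may assume $\Delta\cap S\ne\emptyset$.

If $\Delta g\ne\Delta$, the stabilizer of $\Delta$ in $\langle g\rangle$, a group of order $p$, is trivial, so $\Delta$ has $p$ distinct, hence disjoint, images under $\langle g\rangle$. None of them contains a point fixed by $g$, since such a point would lie in two of them. So $p|\Delta|\le|S|=p$, a contradiction. Hence $\Delta g=\Delta$; as $g$ is transitive on $S$ and $\Delta$ meets $S$, we get $S\subseteq\Delta$.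

Now $y_1\in S$ is fixed by all of $A$ under $\circ$: for $h\in A$, $y_1\sigma^{-1}h\sigma=*_0h\sigma=*_0\sigma=y_1$. So $\Delta\circ h$ meets $\Delta$, and $\Delta\circ h=\Delta$. And $*_0\in S$ is fixed by all of $B$, so $\Delta\circ h=\Delta$ for $h\in B$. Hence $\Delta$ is $G$-invariant, and $\Delta=X$ by transitivity, a contradiction. So $H$ is primitive.

Finally $n-p=k(d-m)+t\ge k\ge4$, as $d\ge m+1$. Jordan's theorem gives $H\ge\mathrm{Alt}(X)$, and Step 2 gives equality.

**Step 7: all large $n$ are reached.** *It remains to choose $k$ and $t$ for a given $n$.* We want an even $k\ge4$ with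
$$\frac{n-1}{d+1}\le k\le\frac{n-1}d\qquad\text{and}\qquad km+1\ \text{a prime}>d+1;$$
then $t:=n-1-kd$ satisfies $0\le t\le k$, and Steps 1–6 give the surjection. Equivalently, we want a prime $p\equiv1\pmod{2m}$ (then $k=(p-1)/m$ is even) with
$$x:=\frac{m(n-1)}{d+1}+1\ \le\ p\ \le\ \frac{m(n-1)}d+1 ;$$
for $n$ large, $p>d+1$ and $k\ge4$ hold automatically. By the prime number theorem for arithmetic progressions, the number of primes up to $x$ that are $1$ mod $2m$ satisfies $\pi(x;2m,1)\sim x/(\varphi(2m)\log x)$. So with $\delta=\frac1{2d}$ there is, for all large $x$, such a prime in $(x,(1+\delta)x]$. Since $\frac1{d+1}\big(1+\frac1d\big)=\frac1d$,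
$$\frac{m(n-1)}d+1-(1+\delta)x=\frac1{2d}\Big(\frac{m(n-1)}{d+1}-1\Big)\ge0$$
for large $n$. This proves Proposition 6. $\square$

*Example, continued.* For $\mathbb Z/2*\mathbb Z/3$ and the link $A_4$ we have $d=12$, $m=6$. For $k=4$, $km+1=25$ is not prime. For $k=6$, $km+1=37$ is a prime greater than $13$, so $n=73,74,\dots,79$ are all reached.

## Infinite conjugacy classes, and separating $Cb$ from $\langle w\rangle$

It remains to construct a good link. The natural candidates are the sets $P=\bar C\backslash\Gamma$ of right cosets, with $\Gamma$ a finite quotient of $G$ in which $A,B$ embed: then $y=\bar C$ is fixed by $C$. (The regular action has no $C$-fixed point when $C\ne1$.) But we need a second fixed point $y'$, with freedom to choose it. The point $\bar Cg$ is fixed by $C$ exactly when $g\bar Cg^{-1}=\bar C$, and there may be no such $g$ outside $\bar C$. For instance, for $G=S_3*_{\mathbb Z/2}S_3$ and $\Gamma=S_3$ (both factors mapped identically), $\bar C$ is its own normalizer and $y$ is the only fixed point. So $\Gamma$ must be chosen to contain many elements centralizing $\bar C$. First we collect what can be arranged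 by residual finiteness.

**Lemma 7.** *Assume $K=1$. Every $1\ne g\in G$ has an infinite conjugacy class.*

*Proof for $g$ of finite order* (this is all that Theorem 1 needs, with $g\in C$). Suppose that $g^G$ is finite. By Dietzmann's lemma $M=\langle g^G\rangle$ is a finite normal subgroup. It lies in a conjugate of $A$ or $B$, hence, being normal, in $A$ or in $B$. Let $M\le A$, and take $b_1\in B\setminus C$. Then $M=b_1Mb_1^{-1}\le A\cap b_1Ab_1^{-1}$. Let $a_1=b_1a_2b_1^{-1}$ with $a_1,a_2\in A$. If $a_2\notin C$, the right side has length $3$ and the left side length at most $1$, which is impossible. So $a_2\in C$, the right side lies in $B$, and $a_1\in A\cap B=C$. Hence $M\le C$. If $M\le B$, the same argument with an element of $A\setminus C$ gives $M\le C$. So $M\le K=1$, contradicting $g\ne1$.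

*Proof for $g$ of infinite order.* Suppose that $C_G(g)$ has finite index. The free group $\Phi$ acts freely on $T$, and $\Phi\backslash T$ has $|G/\Phi|/|C|$ edges and $|G/\Phi|/|A|+|G/\Phi|/|B|$ vertices. So $\Phi$ has rank $1+|G/\Phi|\big(\frac1{|C|}-\frac1{|A|}-\frac1{|B|}\big)>1$ by (1). Hence $\Phi\cap C_G(g)$, of finite index in $\Phi$, is a nonabelian free group, and its center is trivial. But a nontrivial power of $g$ lies in it and is central in it, a contradiction. $\square$

**Lemma 8.** *There is a finite-index normal subgroup $N_1$ of $G$ with $cb\notin\langle w\rangle N_1$ for all $c\in C$.*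

This will give condition 4. *Proof.* Fix $c$ and put $g=cb$. It has length $1$ and $w^j$ has length $2|j|$, so $g\notin\langle w\rangle$. Let $r$ be the order of $w$ modulo $\Phi$ and $v=w^r$, so that $\langle w\rangle\cap\Phi=\langle v\rangle$. For $0\le i<r$ we have $w^{-i}g\notin\langle v\rangle$. We choose a finite-index subgroup $M_i\le\Phi$, normal in $\Phi$, with $w^{-i}g\notin\langle v\rangle M_i$, as follows. If $w^{-i}g\in\Phi$, then by M. Hall there is a finite-index $U\le\Phi$ with $\langle v\rangle\le U$ and $w^{-i}g\notin U$; let $M_i$ be the core of $U$ in $\Phi$, so $\langle v\rangle M_i\le U$. If $w^{-i}g\notin\Phi$, put $M_i=\Phi$. Let $M^{(c)}$ be the intersection of all $G$-conjugates of all $M_i$; there are finitely many of them, so it is normal of finite index in $G$. If $g=w^jx$ with $x\in M^{(c)}$, write $j=i+r\kappa$ with $0\le i<r$; then $w^{-i}g=v^{\kappa}x\in\langle v\rangle M_i$, a contradiction. So $g\notin\langle w\rangle M^{(c)}$. Take $N_1=\bigcap_{c\in C}M^{(c)}$. $\square$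

**Choice of $F$.** *We fix a first finite quotient $\Gamma_0$.* By Lemma 7 each $1\ne c\in C$ has $24|C|^2$ distinct conjugates, and by residual finiteness some finite-index normal subgroup keeps them distinct. Intersecting over $c$ we get a finite-index normal $N_2$ such that each $1\ne c\in C$ has at least $24|C|^2$ conjugates in $G/N_2$. Put
$$F=\Phi\cap N_1\cap N_2,\qquad \Gamma_0=G/F .$$
Then $F$ meets all conjugates of $A$ and $B$ trivially, and
$$cb\notin\langle w\rangle F\quad(c\in C),\qquad |c^{\Gamma_0}|\ge24|C|^2\quad(1\ne c\in C). \tag{3}$$
These properties persist if $F$ is replaced by a smaller finite-index normal subgroup of $G$, since conjugacy classes only grow in larger quotients. Write $A_0,B_0,C_0$ for the images of $A,B,C$ in $\Gamma_0$.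

## Homology of $F\backslash T$ and its $C$-invariants

The elements commuting with $C$ will come from the homology of a graph. Let $Y_0=\mathcal G(\Gamma_0)$. Its vertices $gA_0,gB_0$ and edges $gC_0$ are the $F$-orbits of vertices and edges of $T$, so $Y_0=F\backslash T$. As $F$ acts freely on $T$, $F=\pi_1(Y_0)$, and
$$L:=F/F'\cong H_1(Y_0;\mathbb Z),$$
a free abelian group of finite rank. The isomorphism sends $fF'$ to the class of the image in $Y_0$ of the path in $T$ from a vertex $x$ to $fx$. The choice of $x$ does not matter: the path from $x'$ to $fx'$ is homologous to the path from $x'$ to $x$, then $x$ to $fx$, then $f$ applied to the path from $x$ to $x'$, and the images of the first and third pieces cancel. The group $G$ acts on $F/F'$ by conjugation and on $Y_0$ by left multiplication, and the isomorphism respects these actions: $g$ takes the path from $x$ to $fx$ to the path from $gx$ to $gfx=(gfg^{-1})gx$. Let $L^C$ be the subgroup of elements fixed by $C$.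

**Lemma 9.** *$\beta:=\operatorname{rank}L^C\ge2$.*

*Proof.* The idea is that, by (3), nontrivial elements of $C$ fix few vertices of $Y_0$, so $C\backslash Y_0$ has about $1/|C|$ of the vertices and at least $1/|C|$ of the edges. Orient the edges of $Y_0$ from $A$-vertices to $B$-vertices; $C$ preserves this. We get an exact sequence of $\mathbb QC$-modules
$$0\to H_1(Y_0;\mathbb Q)\to C_1\to C_0(Y_0)\to\mathbb Q\to0,$$
where $C_1$ and $C_0(Y_0)$ are the permutation modules on edges and vertices. Taking $C$-invariants is exact (average over $C$), and the invariants of a permutation module have the number of orbits as dimension. Also $\operatorname{rank}L^C=\dim(L\otimes\mathbb Q)^C$. So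
$$\beta=1+o_E-o_V,$$
with $o_E,o_V$ the numbers of $C$-orbits on edges and on vertices. There are $|\Gamma_0|/|C|$ edges, so $o_E\ge|\Gamma_0|/|C|^2$.

For $1\ne c\in C$, the coset $gA_0$ is fixed by $c$ exactly when $g^{-1}cg\in A_0$. Each element of $A_0\cap c^{\Gamma_0}$ equals $g^{-1}cg$ for exactly $|C_{\Gamma_0}(c)|$ elements $g$. So the number of fixed cosets $gA_0$ is
$$\frac{|A_0\cap c^{\Gamma_0}|\cdot|C_{\Gamma_0}(c)|}{|A|}\le|C_{\Gamma_0}(c)|=\frac{|\Gamma_0|}{|c^{\Gamma_0}|}\le\frac{|\Gamma_0|}{24|C|^2},$$
and the same bound holds for cosets $gB_0$. By the orbit-counting lemma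
$$o_V\le\frac{|\Gamma_0|}{|C|}\Big(\frac1{|A|}+\frac1{|B|}+\frac{2(|C|-1)}{24|C|^2}\Big).$$
The last fraction is less than $\frac1{12|C|}$. With (1),
$$\beta-1=o_E-o_V>\frac{|\Gamma_0|}{|C|}\Big(\frac1{6|C|}-\frac1{12|C|}\Big)>0,$$
and $\beta$ is an integer. $\square$

## A good link inside $\bar C\backslash\Gamma$: $q^2$ candidates against $O(q)$ obstructions

Now we pass to the quotient of $G$ in which $F$ becomes $(\mathbb Z/q)^{\operatorname{rank}L}$. By Lemma 9 it contains at least $q^2$ elements commuting with $C$, and each gives a fixed point of $C$. The bad choices turn out to number at most a constant times $q$.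

**Proposition 10.** *If $K=1$, then $G$ has a good link.*

Let $r_0$ be the order of $w$ in $\Gamma_0$, and let $\ell_0$ be the length of some cycle of $Y_0$ through the base edge $C_0$; it exists by Lemma 5(ii). Choose an integer $q>\ell_0+4r_0$ and put
$$N=F'F^q,\quad\Gamma=G/N,\quad V=F/N=L/qL,\quad P=\bar C\backslash\Gamma,\quad d=|P|,\quad y=\bar C\in P .$$
Here bars denote images in $\Gamma$. The subgroup $N$ is characteristic in $F$, hence normal in $G$, and it has finite index, as $L$ has finite rank.

**Step 1: $V$ meets conjugates of $\bar A,\bar B$ trivially, and $|V^C|\ge q^2$.** *This produces the candidates.* As $N\le F$, $AN\cap F=N(A\cap F)=N$, so $\bar A\cap V=1$; similarly for $B$, and for conjugates because $V$ is normal. Also $A\cap N=B\cap N=1$, so $A$ and $B$ embed in $\Gamma$. If $jx\in L^C$ with $j\ge1$, $x\in L$, then $j(cx-x)=0$ for $c\in C$, and $L$ is torsion-free, so $x\in L^C$. Hence $L^C\cap qL=qL^C$, and $L^C/qL^C$ embeds in $V^C$, the group of elements of $V$ that commute with $\bar C$. So $|V^C|\ge q^\beta\ge q^2$.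

**Step 2: $A$ and $B$ are faithful on $P$ (condition 1).** The kernel of $\Gamma$ on $P$ is the core of $\bar C$ in $\Gamma$. If the image of $c\in C$ lies in it, all $\Gamma$-conjugates of this image lie in $\bar C$, so all $\Gamma_0$-conjugates of the image of $c$ lie in $C_0$, and $|c^{\Gamma_0}|\le|C|<24|C|^2$; by (3), $c=1$. So $\Gamma$ is faithful on $P$, and $A,B$ embed in $\Gamma$ by Step 1.

**Step 3: many points fixed by $C$ (condition 2).** For $v\in V^C$ and $c\in\bar C$, $\bar Cvc=\bar Ccv=\bar Cv$. So $\bar Cv$ is fixed by $C$. These points are distinct for distinct $v$, since $\bar C\cap V=1$. For $v=1$ we get $y$.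

**Step 4: $ya\ne y$ (condition 3).** If $ya=y$, then $a=cn$ with $c\in C$, $n\in N$, so $c^{-1}a\in N\cap A=1$ and $a\in C$, a contradiction.

**Step 5: $D\cap E=\emptyset$ (condition 4), and $e,f\le r_0q$.** Since $w^{r_0}\in F$, we have $w^{r_0q}\in F^q\le N$, so every $w$-cycle on $P$ has length at most $r_0q$. If $D$ and $E$ met, then $yw^j=yb$ for some $j$, so $w^j=cbn$ with $c\in C$, $n\in N$. Then $cb\in\langle w\rangle N\le\langle w\rangle F$, contradicting (3).

**Step 6: at most $\ell_0q$ elements $v$ spoil connectedness upstairs.** *This prepares condition 6, first in the larger graph $Y=\mathcal G(\Gamma)$.* Let $\varepsilon=\bar C$ be the base edge of $Y$. By Step 1, $V$ acts freely on the vertices and edges of $Y$ by left multiplication: $vg\bar A=g\bar A$ means $g^{-1}vg\in\bar A\cap V=1$, and similarly for $\bar B$ and $\bar C$. It preserves vertex types. The quotient is $\mathcal G(\Gamma/V)=Y_0$, and $Y\to Y_0$ is a covering: the edges $gh\bar C$ $(h\in\bar A)$ at $g\bar A$ map bijectively to the edges at the image vertex, because $\bar A\to A_0$ is an isomorphism taking $\bar C$ to $C_0$; similarly for $B$.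

Lift the chosen cycle of length $\ell_0$, starting along $\varepsilon$ from an end $\tilde x$ of $\varepsilon$. The lift ends at $v_0\tilde x$ for a unique $v_0\in V$. Going around $j$ times ends at $v_0^j\tilde x$. So the preimage of the cycle is a disjoint union of cycles, and the one through $\varepsilon$, call it $\gamma$, has length $\ell_0$ times the order of $v_0$. As $V$ has exponent dividing $q$, $\gamma$ has at most $\ell_0q$ edges.

Let $1\ne v\in V$ be such that $Y-\{\varepsilon,v\varepsilon\}$ is disconnected. We claim that $v\varepsilon\in\gamma$. By Lemma 5(ii) every edge of $Y$ lies on a cycle, so $Y-\varepsilon$ and $Y-v\varepsilon$ are connected. Removing one edge from a connected graph leaves at most two components; so $Y-\{\varepsilon,v\varepsilon\}$ has exactly two, and each of $\varepsilon$, $v\varepsilon$ joins them, since putting either back makes the graph connected. The closed path $\gamma$ crosses from one component to the other an even number of times, uses each edge at most once, and uses $\varepsilon$; so it uses $v\varepsilon$.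

The edges $v\varepsilon$ $(v\in V)$ are distinct, and $\varepsilon\in\gamma$ accounts for $v=1$. Hence at most $\ell_0q$ elements $v\in V$ satisfy: $v=1$, or $Y-\{\varepsilon,v\varepsilon\}$ is disconnected.

**Step 7: the choice of $y'$ (conditions 2 and 5).** The set $(D\cup E)\cup(D\cup E)b^{-1}$ has at most $2(e+f)\le4r_0q$ points. Since
$$|V^C|\ge q^2>q(\ell_0+4r_0),$$
there is $v\in V^C$, $v\ne1$, such that $Y-\{\varepsilon,v\varepsilon\}$ is connected and $y':=\bar Cv$ satisfies $y',y'b\notin D\cup E$. By Step 3, $y'$ is fixed by $C$.

**Step 8: connectedness downstairs (condition 6).** Mapping $g\bar A,g\bar B,g\bar C$ to the $A$-, $B$-, $C$-orbit of $\bar Cg$ is a map of graphs $Y\to\mathcal G(P)$ that is onto on vertices and edges. The edge $g\bar C$ is sent to $\{y\}$ only if $\bar Cg=\bar C$, that is, $g\bar C=\varepsilon$. It is sent to $\{y'\}$ only if $g\in\bar Cv=v\bar C$ (as $v$ commutes with $\bar C$), that is, $g\bar C=v\varepsilon$. So the connected graph $Y-\{\varepsilon,v\varepsilon\}$, which has all vertices of $Y$, maps into $\mathcal G(P)-\{y,y'\}$ and hits every vertex. Hence $\mathcal G(P)-\{y,y'\}$ is connected.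

All six conditions hold, and Proposition 10 is proved. $\square$

Propositions 6 and 10, with the reduction to $K=1$, prove Theorem 1. $\blacksquare$

## Keeping a finite set of elements alive

*Proof of Theorem 2.* The assertion on $K$ is immediate: for $n\ge5$, $\theta(K)$ is a normal subgroup of the simple group $A_n$ of order at most $|K|<n!/2=|A_n|$, so it is trivial.

For the first part we pass to $G/K$ and to the image of $\Sigma$ in it, and so assume $K=1$ and $1\notin\Sigma$.

**Step 1: adjusting the link.** *We want each $g\in\Sigma$ to move many points of $P$.* Write each $g\in\Sigma$ as a product of at most $s$ elements of $A\cup B$. By Lemma 7 (now for arbitrary $g\ne1$) and residual finiteness, we may replace $F$ by a smaller finite-index normal subgroup so that also $|g^{\Gamma_0}|\ge2|C|$ for all $g\in\Sigma$; the other properties of $F$ persist. In the choice of $q$ require also $q^2>4(s+1)$. Since $\bar C\cap V=1$,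
$$d=|\Gamma|/|C|\ge|V|\ge q^2>4(s+1).$$
Construct the link $P$ with these choices, and then $X$ and $\circ$ as in the proof of Proposition 6. For all large $n$ this gives a surjection $\theta:G\to A_n$.

**Step 2: counting.** *We find a point whose track avoids the points moved by $\sigma$.* Let $g=g_1\cdots g_{s'}\in\Sigma$ with $g_i\in A\cup B$, $s'\le s$. In the original action on $P_1$, the point $\bar Ch$ is fixed by $g$ exactly when $hgh^{-1}\in\bar C$. As in Lemma 9, the number of such $h$ is at most $|C|\cdot|C_\Gamma(g)|$, so the number of fixed points is at most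
$$|C_\Gamma(g)|=\frac{|\Gamma|}{|g^\Gamma|}\le\frac{|\Gamma|}{|g^{\Gamma_0}|}\le\frac{|\Gamma|}{2|C|}=\frac d2 .$$
So $g$ moves at least $d/2>2(s+1)$ points of $P_1$. For each $i$ with $0\le i\le s'$, two points $x\in P_1$ satisfy $xg_1\cdots g_i\in\{y_1,y_1'\}$; altogether at most $2(s+1)$. So there is $x\in P_1$ with $xg\ne x$ such that no $xg_1\cdots g_i$, $0\le i\le s'$, lies in $\{y_1,y_1'\}$, and thus none of these points is moved by $\sigma$.

**Step 3: $\theta(g)\ne1$.** By induction $x\circ(g_1\cdots g_i)=xg_1\cdots g_i=:x_i$. Indeed, for $g_{i+1}\in B$ we have $x_i\circ g_{i+1}=x_ig_{i+1}$ by definition. For $g_{i+1}\in A$, $x_i\circ g_{i+1}=x_i\sigma^{-1}g_{i+1}\sigma=x_ig_{i+1}\sigma=x_ig_{i+1}$, since $\sigma$ fixes $x_i$ and $x_{i+1}=x_ig_{i+1}$. So $x\circ g=xg\ne x$.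

For the consequence, let $I$ be an infinite set of positive integers and $g\in G\setminus K$. Apply the first part with $\Sigma=\{g\}$ and a large enough $n\in I$: the surjection $\theta$ factors through $G/K$ and does not kill $g$. $\blacksquare$

## The indices $(1,\ast)$ and $(2,2)$

*Proof of Theorem 3.* If $[A:C]\ge2$ and $[B:C]\ge3$, the conclusion holds by Theorem 1. Otherwise, since $[A:C]\le[B:C]$, either $[A:C]=1$ or $[A:C]=[B:C]=2$.

If $[A:C]=1$, then $G=B$ is finite and has only finitely many quotients, so the conclusion fails.

If $[A:C]=[B:C]=2$, then $C$ is normal in $A$ and in $B$, so $K=C$. A homomorphism as required takes $A$ and $B$ to groups of order $2$. Its image is generated by two involutions, possibly equal, and is therefore cyclic of order $2$ or dihedral of order at least $4$. No alternating group is of this kind: $A_1,A_2,A_3$ have odd order; $A_4$ has no subgroup of index $2$, while a dihedral group has one, so $A_4$ is not dihedral; and for $n\ge5$, $A_n$ is nonabelian simple. So the conclusion fails. $\blacksquare$
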